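# Equal volume, zero distance: the Wasserstein–Ebin geodesic distance on Riemannian metrics

## 1. The distance on metrics equals the distance of the volume densities

Let $M$ be a closed smooth manifold of dimension $d$, let $\bar g$ be a fixed smooth background metric on $M$, and let $\Lambda>0$. We write $\operatorname{Met}(M)$ for the space of smooth Riemannian metrics and $\operatorname{Dens}(M)$ for the space of smooth positive densities. A tangent vector at $g\in\operatorname{Met}(M)$ is a smooth symmetric $2$-tensor field $k$. Put

$$G^{E}_g(h,h)=\int_M \operatorname{tr}\big(g^{-1}h\,g^{-1}h\big)\operatorname{vol}(g),$$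

$$G^{WE}_g(k,k)=\inf\Big\{\int_M \bar g(v,v)\operatorname{vol}(g)+\frac{d\Lambda}{4}\,G^E_g(h,h)\;:\; k=-\mathcal L_v g+h\Big\},\tag{1}$$

$$G^{WFR}_\rho(\dot\rho,\dot\rho)=\inf\Big\{\int_M\big(\bar g(v,v)+\Lambda\alpha^2\big)\rho\;:\;\dot\rho=-\mathcal L_v\rho+\alpha\rho\Big\},\tag{2}$$

where $v$ ranges over smooth vector fields, $h$ over smooth symmetric $2$-tensor fields and $\alpha$ over smooth functions. These are the Ebin metric, the Wasserstein–Ebin metric and the Wasserstein–Fisher–Rao metric. Let $\operatorname{dist}^{E}$, $\operatorname{dist}^{WE}$, $\operatorname{dist}^{WFR}$ be their geodesic distances, that is, infima of lengths of piecewise smooth paths.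

**Theorem 1.** For all $d\ge 1$ and all $g_1,g_2\in\operatorname{Met}(M)$,
$$\operatorname{dist}^{WE}(g_1,g_2)=\operatorname{dist}^{WFR}\big(\operatorname{vol}(g_1),\operatorname{vol}(g_2)\big).$$
Hence $\operatorname{dist}^{WE}(g_1,g_2)=0$ if and only if $\operatorname{vol}(g_1)=\operatorname{vol}(g_2)$, and $\operatorname{dist}^{WE}$ is non-degenerate if and only if $d=1$.

This answers a question about the metric (1), which is taken from the paper of Martin Bauer, Peter W. Michor and François-Xavier Vialard, "The Wasserstein–Ebin Metric: A Geometric Lift of Unbalanced Optimal Transport to the space of Riemannian metrics", arXiv:2605.27086 (2026). The question is whether two different metrics always have positive distance. For $d\ge2$ they need not, and the failure is as large as the volume map allows. Almost all the work goes into one statement.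

**Proposition 2.** If $d\ge2$ and $\operatorname{vol}(g_1)=\operatorname{vol}(g_2)$, then $\operatorname{dist}^{WE}(g_1,g_2)=0$.

Sections 2–4 unpack the definitions, try small cases, and locate the difficulty. Sections 5–7 prove Proposition 2. Section 8 deduces Theorem 1, and Section 9 treats a family of related metrics.

## 2. Transport, source, and the two bounds that come for free

A path $g_t$ of metrics may change in two ways, combined in the continuity equation
$$\partial_t g=-\mathcal L_v g+h .$$
The field $v$ drags the metric along a flow, and $h$ changes it on the spot. In (1) the first motion is charged by the kinetic energy $\int\bar g(v,v)\operatorname{vol}(g)$, measured with the fixed metric $\bar g$ but weighted by the volume of the moving $g$. The second is charged by the Ebin metric.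

**Dragging.** For a diffeomorphism $\psi$, the push-forward is $\psi_*g=(\psi^{-1})^*g$. If $\psi_t$ is a smooth isotopy with $\psi_0=\mathrm{id}$ and $v_t=\partial_t\psi_t\circ\psi_t^{-1}$, then $g_t=(\psi_t)_*g$ satisfies $\psi_t^*g_t=g$. Differentiating gives $\psi_t^*(\partial_tg_t+\mathcal L_{v_t}g_t)=0$, that is, $\partial_tg_t=-\mathcal L_{v_t}g_t$. The same holds for densities, and $\operatorname{vol}(\psi_*g)=\psi_*\operatorname{vol}(g)$.

**Upper bounds on length.** If $\partial_tg=-\mathcal L_vg+h$ with $v,h$ smooth in $(t,x)$, then the $G^{WE}$-length of the path is at most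
$$\int\Big(\int_M\bar g(v_t,v_t)\operatorname{vol}(g_t)+\tfrac{d\Lambda}4G^E_{g_t}(h_t,h_t)\Big)^{1/2}dt,\tag{3}$$
because at each time $(v_t,h_t)$ is a competitor in (1). Every upper bound in these notes comes from (3).

**An example of source cost.** Let $g_s=(1-s)^{4/d}g$ for $0\le s<1$. Then $\operatorname{vol}(g_s)=(1-s)^2\operatorname{vol}(g)$ and $\partial_sg_s=-\frac4d(1-s)^{-1}g_s$, so $\operatorname{tr}\big((g_s^{-1}\partial_sg_s)^2\big)=\frac{16}{d^2}(1-s)^{-2}d$ and
$$G^E_{g_s}(\partial_sg_s,\partial_sg_s)=\frac{16}{d}\operatorname{vol}(g)(M).$$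
The speed is constant, so shrinking the metric all the way towards zero has finite length $\frac4{\sqrt d}\operatorname{vol}(g)(M)^{1/2}$. The price depends only on the volume to be removed. We will do this on small regions.

**The volume map.** The derivative of $\operatorname{vol}$ at $g$ in direction $h$ is $\frac12\operatorname{tr}(g^{-1}h)\operatorname{vol}(g)$, and in direction $\mathcal L_vg$ it is $\mathcal L_v\operatorname{vol}(g)$ by naturality. So if $k=-\mathcal L_vg+h$ and $\rho=\operatorname{vol}(g)$, the induced variation of $\rho$ is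
$$\dot\rho=-\mathcal L_v\rho+\alpha\rho,\qquad \alpha=\tfrac12\operatorname{tr}(g^{-1}h).\tag{4}$$
By Cauchy–Schwarz for the $d$ eigenvalues of $g^{-1}h$, we have $(\operatorname{tr}g^{-1}h)^2\le d\operatorname{tr}\big((g^{-1}h)^2\big)$, hence $\Lambda\alpha^2\le\frac{d\Lambda}4\operatorname{tr}\big((g^{-1}h)^2\big)$. Every competitor in (1) therefore gives a competitor in (2) that costs no more, and the volumes of a path form a path that is no longer. In the other direction, $v=0$ is always allowed in (1). Altogether
$$\operatorname{dist}^{WFR}(\operatorname{vol}(g_1),\operatorname{vol}(g_2))\le \operatorname{dist}^{WE}(g_1,g_2)\le \frac{\sqrt{d\Lambda}}{2}\,\operatorname{dist}^E(g_1,g_2).\tag{5}$$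

We quote two known facts. The lower bound in (5) vanishes if and only if $g_1$ and $g_2$ induce the same volume. And the upper bound is positive for $g_1\neq g_2$: $\operatorname{dist}^E$ is non-degenerate, a result of Clarke. Only the first fact is used in the proofs; the second explains why the question is not trivial. When $\operatorname{vol}(g_1)=\operatorname{vol}(g_2)$ and $g_1\ne g_2$, the bounds (5) place $\operatorname{dist}^{WE}(g_1,g_2)$ between $0$ and a positive number.

## 3. The circle, and a stretched flat torus

**Dimension one.** Here $g=g_{11}\,dx^2$ locally and $\operatorname{vol}(g)=\sqrt{g_{11}}\,|dx|$, so the volume determines the metric. If $g_1\ne g_2$, then the volumes differ, and (5) with the first quoted fact gives $\operatorname{dist}^{WE}(g_1,g_2)>0$.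

**Equal volumes exist when $d\ge2$.** Take any $g_1$ and a nonzero smooth symmetric $k$ with $\operatorname{tr}(g_1^{-1}k)=0$; for instance a bump function times $e^1\otimes e^1-e^2\otimes e^2$ for a local $g_1$-orthonormal coframe. Put $g_2=g_1\exp(g_1^{-1}k)$. Each $g_1(g_1^{-1}k)^n$ is symmetric, so $g_2$ is symmetric. The endomorphism $g_1^{-1}k$ is $g_1$-self-adjoint, so its exponential is positive and $g_2$ is a metric. It differs from $g_1$ because $\exp$ is injective on self-adjoint endomorphisms. Finally $\det(g_1^{-1}g_2)=e^{\operatorname{tr}(g_1^{-1}k)}=1$, so the volumes agree. Thus $\operatorname{vol}$ is not injective for any $d\ge2$.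

**A stretched torus.** On $T^2=\mathbb R^2/\mathbb Z^2$ take, for some $s>0$,
$$g_1=dx^2+dy^2,\qquad g_2=e^{2s}dx^2+e^{-2s}dy^2 .$$
Both have volume $|dx\,dy|$. Let us try the two pure strategies.

Using $h$ only, follow $\gamma_t=e^{2st}dx^2+e^{-2st}dy^2$. Then $\gamma_t^{-1}\partial_t\gamma_t=\operatorname{diag}(2s,-2s)$, $G^E=8s^2$, and with $d=2$ the $G^{WE}$-length is at most $(\frac{2\Lambda}4\cdot8s^2)^{1/2}=2\sqrt\Lambda\,s$. By (5), no strategy using $h$ only gets below $\frac{\sqrt{d\Lambda}}2\operatorname{dist}^E(g_1,g_2)$, which is a fixed positive number by Clarke's result.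

Using $v$ only, we can reach exactly the metrics $\psi_*g_1$ with $\psi$ isotopic to the identity. Such a $\psi$ preserves homotopy classes of loops, so the shortest loops in the class of $(1,0)$ have length $1$ for $\psi_*g_1$ as for $g_1$. For $g_2$ every loop in this class has length at least $\int e^s|dx|\ge e^s$. So $g_2$ is not reached.

## 4. Transport does not see derivatives, and why gaps are unavoidable

The cost of transport depends on how far mass moves, and not on how strongly the flow distorts the metric. On the torus with $\bar g=g_1$ flat, take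
$$\psi_t(x,y)=\Big(x,\;y+\frac{t}{2\pi n}\sin(2\pi nx)\Big).$$
The speed $|\partial_t\psi_t|$ is at most $\frac1{2\pi n}$ and volume is preserved, so by (3) with $h=0$ the distance from $g_1$ to $(\psi_1)_*g_1$ is at most $\frac1{2\pi n}$. Yet
$$(\psi_1)_*g_1=dx^2+\big(dy-c\,dx\big)^2,\qquad c=\cos(2\pi nx).$$
The difference from $g_1$ has matrix $\begin{pmatrix}c^2&-c\\-c&0\end{pmatrix}$ and squared $L^2$-norm $\int(c^4+2c^2)=\frac38+1=\frac{11}8$ for every $n$. Tiny displacements can change the metric by a fixed amount.

So a sensible plan is to look for isotopies with tiny displacement whose final map has derivative close, at every point, to a matrix that carries $g_1$ to $g_2$, and then to repair the small remaining error with $h$. On the torus the matrix is $A=\operatorname{diag}(e^{-s},e^s)$, since $A^{-T}A^{-1}=\operatorname{diag}(e^{2s},e^{-2s})$.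

This plan stops at the words "at every point". Suppose $\psi$ is isotopic to the identity and $e^{-\varepsilon}g_2\le\psi_*g_1\le e^{\varepsilon}g_2$ on all of $T^2$. A loop in the class $(1,0)$ of $\psi_*g_1$-length $1$ has $g_2$-length at most $e^{\varepsilon/2}$, and also at least $e^s$. So $\varepsilon\ge 2s$: uniform approximation is impossible, whatever the cost. One has to accept an exceptional set. A natural choice is to cut $M$ into tiny cells, let the map have derivative $A$ on each cell separately, and leave gaps between the cells.

The gaps raise two problems. In the gaps the final metric is uncontrolled, and so is the speed of the isotopy: the gaps are thin, the cells must be moved past one another, and nothing in the construction bounds the speed there in terms of $\varepsilon$. A small volume of gaps does not help if the speed is huge.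

Both problems are met by the same device. Before transporting, use $h$ to multiply the volume of the gaps by $\eta^2$. By the computation in Section 2 this costs only a constant times the square root of the gap volume, *however small $\eta$ is*. After the isotopy has been fixed, choose $\eta$ so small that the moving gap material costs nothing noticeable. At the end the gaps are repaired with $h$: shrink, change the metric where there is almost no volume, and expand again.

There remains the task of moving cells past one another at low cost. Shrink each cell almost to a point, move the points along straight segments, and expand each as a linearly distorted cell. Straight segments may collide: if two points of the plane at $(0,0)$ and $(1,0)$ exchange places, they meet halfway. If the first is sent to $(1,\delta)$ instead, with $\delta\ne0$, the difference of the two positions at parameter $\lambda$ is $(1-\lambda)(-1,0)+\lambda(1,\delta)=(2\lambda-1,\lambda\delta)$, which never vanishes on $[0,1]$. This perturbation needs $d\ge2$, and it is the only place in the proof of Proposition 2 where $d\ge2$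 is used.

## 5. What transport and small regions cost

**Lemma 3 (transport).** Let $\psi_t$, $t\in[0,1]$, be a smooth isotopy of $M$ with $\psi_0=\mathrm{id}$. Then
$$\operatorname{dist}^{WE}(g,(\psi_1)_*g)\le \int_0^1\Big(\int_M|\partial_t\psi_t(x)|_{\bar g}^2\operatorname{vol}(g)(x)\Big)^{1/2}dt .$$

**Proof.** Let $g_t=(\psi_t)_*g$ and $v_t=\partial_t\psi_t\circ\psi_t^{-1}$. By Section 2, $\partial_tg_t=-\mathcal L_{v_t}g_t$, so $h=0$ is admissible in (3). Since $\operatorname{vol}(g_t)=(\psi_t)_*\operatorname{vol}(g)$, the change of variables $y=\psi_t(x)$ gives $\int\bar g(v_t,v_t)\operatorname{vol}(g_t)=\int|\partial_t\psi_t(x)|^2_{\bar g}\operatorname{vol}(g)(x)$. $\square$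

**Lemma 4 (Ebin estimates).**

(a) Let $\chi:M\to[0,1]$ be smooth, $\eta\in(0,1)$, and $a=(1-(1-\eta)\chi)^{4/d}$. Then $\operatorname{dist}^E(g,ag)\le\frac4{\sqrt d}\operatorname{vol}(g)(\{\chi>0\})^{1/2}$.

(b) Let $0<\varepsilon\le1$, let $V,U\subset M$ be open with $V\cup U=M$, and let $e^{-\varepsilon}g\le g'\le e^{\varepsilon}g$ on $V$. Then, with $C_d$ depending only on $d$,
$$\operatorname{dist}^E(g,g')\le C_d\big(\varepsilon\operatorname{vol}(g)(M)^{1/2}+\operatorname{vol}(g)(U)^{1/2}+\operatorname{vol}(g')(U)^{1/2}\big).$$

Part (b) makes no assumption on how $g$ and $g'$ compare outside $V$. Only volumes enter there.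

**Proof of (a).** This is the example of Section 2 with a cutoff. Let $g_s=(1-s\chi)^{4/d}g$ for $0\le s\le1-\eta$; note $1-s\chi\ge\eta>0$. Then $\operatorname{vol}(g_s)=(1-s\chi)^2\operatorname{vol}(g)$ and $\partial_sg_s=-\frac4d\chi(1-s\chi)^{-1}g_s$. Hence
$$G^E_{g_s}(\partial_sg_s,\partial_sg_s)=\int_M\frac{16}{d^2}\,\chi^2(1-s\chi)^{-2}\,d\,(1-s\chi)^2\operatorname{vol}(g)=\frac{16}d\int_M\chi^2\operatorname{vol}(g)\le\frac{16}d\operatorname{vol}(g)(\{\chi>0\}).$$
The path runs from $g$ to $ag$ over a parameter interval of length less than $1$, which gives the bound.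

**Proof of (b).** The route is $g\to ag\to ag'\to g'$. The sets $M\setminus V$ and $M\setminus U$ are closed and disjoint, so there is a smooth $\chi:M\to[0,1]$ with $\chi=1$ on $M\setminus V$ and $\chi=0$ on $M\setminus U$. For $\eta\in(0,1)$ let $a$ be as in (a). Since $\{\chi>0\}\subset U$, part (a), applied to $g$ and to $g'$, gives
$$\operatorname{dist}^E(g,ag)\le\tfrac4{\sqrt d}\operatorname{vol}(g)(U)^{1/2},\qquad\operatorname{dist}^E(ag',g')\le\tfrac4{\sqrt d}\operatorname{vol}(g')(U)^{1/2}.$$

For the middle leg put $k=g'-g$, $\gamma_t=(1-t)g+tg'=g+tk$, and follow $a\gamma_t$. Since $(a\gamma_t)^{-1}(ak)=\gamma_t^{-1}k$ and $\operatorname{vol}(a\gamma_t)=a^{d/2}\operatorname{vol}(\gamma_t)$, the squared Ebin speed is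
$$\int_M\operatorname{tr}\big((\gamma_t^{-1}k)^2\big)\,a^{d/2}\operatorname{vol}(\gamma_t).$$

On $V$ we use $a\le1$ and the closeness of $g,g'$. The eigenvalues $\lambda$ of $g^{-1}g'$ lie in $[e^{-\varepsilon},e^{\varepsilon}]$, and the eigenvalues of $\gamma_t^{-1}k$ are $\frac{\lambda-1}{1+t(\lambda-1)}$. If $\lambda\ge1$, this is between $0$ and $\lambda-1\le e^\varepsilon-1$. If $\lambda<1$, its modulus is $\frac{1-\lambda}{1-t(1-\lambda)}\le\frac{1-\lambda}{\lambda}\le e^{\varepsilon}-1$. By convexity $e^\varepsilon-1\le(e-1)\varepsilon\le2\varepsilon$. Moreover $\operatorname{vol}(\gamma_t)=\prod(1+t(\lambda_i-1))^{1/2}\operatorname{vol}(g)\le e^{d/2}\operatorname{vol}(g)$. So $V$ contributes at most $4d\,e^{d/2}\varepsilon^2\operatorname{vol}(g)(M)$.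

On $M\setminus V$ we have $\chi=1$, so $a^{d/2}=\eta^2$, and the contribution is at most $\eta^2C(g,g')$, where $C(g,g')=\sup_t\int_M\operatorname{tr}((\gamma_t^{-1}k)^2)\operatorname{vol}(\gamma_t)$ is finite by compactness and independent of $\eta$.

Therefore $\operatorname{dist}^E(ag,ag')\le2\sqrt d\,e^{d/4}\varepsilon\operatorname{vol}(g)(M)^{1/2}+\eta\,C(g,g')^{1/2}$. Adding the three legs and letting $\eta\to0$ proves (b) with $C_d=\max(4/\sqrt d,\,2\sqrt d\,e^{d/4})$. $\square$

## 6. An isotopy that is nearly an isometry on most of the mass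

**Lemma 5.** Let $d\ge2$, $\operatorname{vol}(g_1)=\operatorname{vol}(g_2)=:\mu$, and $\varepsilon\in(0,1]$. There are a compact set $P\subset M$ with $\mu(\partial P)=0$ and a smooth isotopy $\psi_t$ of $M$, $t\in[0,1]$, $\psi_0=\mathrm{id}$, such that with $Q=\psi_1(P)$:

1. $e^{-\varepsilon}g_2\le(\psi_1)_*g_1\le e^{\varepsilon}g_2$ on $Q$;
2. $\mu(M\setminus P)<\varepsilon$, $\mu(M\setminus Q)<\varepsilon$, $\mu(\partial Q)=0$;
3. $|\partial_t\psi_t(x)|_{\bar g}<\varepsilon$ for all $t\in[0,1]$ and $x\in P$.

Note that property 3 says nothing about the speed outside $P$.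

**Step 1: decompose $M$ into small cubes on which the problem has constant coefficients, up to $\varepsilon$.** Around each point there are coordinates $z$ in which $\mu$ is Lebesgue measure: if $\mu=\rho(y)|dy|$, put $z^1=\int_0^{y^1}\rho(s,y^2,\dots,y^d)\,ds$ and $z^k=y^k$ for $k\ge2$. The Jacobian determinant is $\rho>0$, so near the point this is a coordinate system and $|dz|=\rho|dy|=\mu$.

Cover $M$ by finitely many sets $O_1,\dots,O_m$ which are open round balls in such coordinates, with closures inside the coordinate domains. Let $D_j=O_j\setminus\overline{O_1\cup\dots\cup O_{j-1}}$. These sets are open and pairwise disjoint. If $x\notin\bigcup\partial O_j$ and $j$ is minimal with $x\in O_j$, then $x\notin\overline{O_i}$ for $i<j$, so $x\in D_j$. Hence $M\setminus\bigcup D_j\subset\bigcup\partial O_j$ is $\mu$-null. In the coordinates of $O_j$, consider the closed dyadic cubes of side $2^{-l}$ contained in $D_j$. As $l$ grows their unions increase to $D_j$, so they fill $D_j$ in measure. Taking interiors of these cubes loses only null sets. So for every $r_0>0$ there are finitely many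 pairwise disjoint open coordinate cubes $R$, each lying in some $O_j$, of side $r=r(R)\le r_0$, with total measure greater than $\mu(M)-\varepsilon/2$.

By compactness of the $\overline{O_j}$ there is a constant $C_0\ge1$, depending only on $g_1,g_2,\bar g$ and the charts, such that on all $\overline{O_j}$ we have $|\cdot|_{\bar g}\le C_0|\cdot|_{\rm eucl}$ and, for coordinate matrices, $\|g_2(c)^{-1/2}\|\,\|g_1(c)^{1/2}\|\le C_0$ for all $c$. Choose $r_0$ so small that
$$12(1+C_0)\sqrt d\,C_0\,r_0<\varepsilon\tag{6}$$
and, by uniform continuity, for $a=1,2$,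
$$e^{-\varepsilon/2}g_a(c)\le g_a(x)\le e^{\varepsilon/2}g_a(c)\quad\text{whenever $x\in R$ and $c$ is the center of $R$.}\tag{7}$$

It now suffices to construct in each $R$, for any prescribed $\varepsilon'>0$, a compact set $P_R\subset R$ and an isotopy compactly supported in $R$ such that properties 1 and 3 hold, $P_R$ and its final image $Q_R$ have null boundaries, and $\mu(R\setminus P_R)<\varepsilon'$, $\mu(R\setminus Q_R)<\varepsilon'$. Indeed the supports are disjoint, so the isotopies combine to one isotopy $\psi_t$ of $M$. With $P=\bigcup P_R$ and $Q=\bigcup Q_R$, and $\varepsilon'$ at most $\varepsilon/2$ divided by the number of cubes, we get $\mu(M\setminus P)<\frac\varepsilon2+\frac\varepsilon2$, and likewise for $Q$. From here on, $R$ is fixed and we work in its coordinates.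

**Step 2: choose source cells and target cells of equal number and size.** Let $c$ be the center of $R$ and $G_a=g_a(c)$. Since $\operatorname{vol}(g_a)=|dz|$, we have $\det G_1=\det G_2=1$. Let
$$A=G_2^{-1/2}G_1^{1/2},\qquad\text{so that}\quad \det A=1,\quad\|A\|\le C_0,\quad A^TG_2A=G_1 .$$
This is where the hypothesis of equal volumes enters: $A$ preserves Lebesgue measure, so the distorted cells have the same volume as the original ones and there is room for nearly all of them.

For $n\in\mathbb N$ divide $\overline R$ into $n^d$ closed grid cubes of side $r/n$; these supply the source cells. For the targets, tile $\mathbb R^d$ by the translates of $A([0,r/n]^d)$ by the lattice $A((r/n)\mathbb Z^d)$, and let $N$ be the number of tiles contained in $R$. Each tile has volume $(r/n)^d$, so $N\le n^d$. A point of $R$ in a tile not contained in $R$ lies within $s=\|A\|\sqrt d\,r/n$ of $\partial R$, because the tile has diameter at most $s$, is connected, and meets both $R$ and its complement. So all points of $R$ at distance more than $s$ from $\partial R$ lie in tiles contained in $R$, and $N(r/n)^d\ge(r-2s)^d$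 for $n$ large. Hence $N/n^d\to1$ as $n\to\infty$.

Select $N$ of the grid cubes, with centers $p_1,\dots,p_N$, and let $q_1^0,\dots,q_N^0$ be the centers of the $N$ tiles. For $\kappa\in(0,1)$ let $P_i$ be the $i$-th selected cube scaled by $1-\kappa$ about $p_i$. The $P_i$ are disjoint compact subsets of $R$, and so are the sets $q_i^0+A(P_i-p_i)$, which are the tiles scaled by $1-\kappa$ about their centers. Both unions have measure $(1-\kappa)^dN(r/n)^d$. Fix $n$ large and $\kappa$ small so that this exceeds $r^d-\varepsilon'$.

**Step 3: perturb the target centers so that straight segments do not collide.** For $i\ne j$ the set of $(q_1,\dots,q_N)\in(\mathbb R^d)^N$ with $q_i-q_j\in\mathbb R(p_i-p_j)$ is a linear subspace of codimension $d-1\ge1$. A finite union of proper subspaces has empty interior, so there are $q_i$ arbitrarily close to $q_i^0$ with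
$$q_i-q_j\notin\mathbb R(p_i-p_j)\quad\text{for all }i\ne j.\tag{8}$$
Take them so close that the sets $Q_i:=q_i+A(P_i-p_i)$ are still disjoint compact subsets of $R$. Their measures do not change. Finally fix $\tau>0$ so small that the enlarged cubes $P_i^+:=p_i+(1+\tau)(P_i-p_i)$ are disjoint and contained in $R$, and likewise the sets $Q_i^+:=q_i+A(P_i^+-p_i)$.

**Step 4: shrink, move, expand.** Here we write down the motion of each cell as a path of affine maps. Fix a smooth nondecreasing $\lambda:[0,1]\to[0,1]$ with $\lambda=0$ near $0$, $\lambda=1$ near $1$ and $\lambda'\le2$. Since $GL^+(d)$ is connected, fix a smooth path $\Gamma:[0,1]\to GL^+(d)$ from $I$ to $A$. For $\sigma\in(0,1)$ let $f_i^t(x)=c_i(t)+B_t(x-p_i)$, where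

* for $t\in[0,\frac13]$: $B_t=(1-(1-\sigma)\lambda(3t))I$ and $c_i(t)=p_i$;
* for $t\in[\frac13,\frac23]$: $B_t=\sigma\Gamma(\lambda(3t-1))$ and $c_i(t)=(1-\lambda(3t-1))p_i+\lambda(3t-1)q_i$;
* for $t\in[\frac23,1]$: $B_t=(\sigma+(1-\sigma)\lambda(3t-2))A$ and $c_i(t)=q_i$.

The formulas agree at $t=\frac13$ (both give $\sigma I$ and $p_i$) and at $t=\frac23$ (both give $\sigma A$ and $q_i$). Since $\lambda$ is constant near $0$ and $1$, everything is smooth in $t$. Also $f_i^0=\mathrm{id}$ and $f_i^1(x)=q_i+A(x-p_i)$.

*For $\sigma$ small, the sets $f_i^t(P_i^+)$, $i=1,\dots,N$, are disjoint compact subsets of $R$ for every $t$.* In the first stage they lie in the $P_i^+$, and in the third in the $Q_i^+$, because these sets are star-shaped about their centers. In the middle stage the centers lie in the convex set $R$, and they are distinct: $(1-\lambda)(p_i-p_j)+\lambda(q_i-q_j)=0$ is impossible for $\lambda=0$ because $p_i\ne p_j$, and for $\lambda\in(0,1]$ because it would give $q_i-q_j=-\frac{1-\lambda}\lambda(p_i-p_j)$, against (8). By compactness of the parameter interval, the mutual distances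 of the centers and their distances to $\partial R$ are bounded below by a positive number independent of $\sigma$, while the diameters of the sets are $O(\sigma)$. So $\sigma$ small suffices.

Take also $\sigma\sup\|\Gamma'\|\le1$. For $x\in P_i$ we have $|x-p_i|\le\sqrt d\,r$, and $|q_i-p_i|\le\sqrt d\,r$ since both points lie in $R$. The Euclidean speed $|\partial_tf_i^t(x)|$ is at most $3\lambda'\sqrt d\,r\le6\sqrt d\,r$ in the first stage; at most $3\lambda'|q_i-p_i|+3\lambda'\sigma\sup\|\Gamma'\|\sqrt d\,r\le12\sqrt d\,r$ in the second; and at most $6\|A\|\sqrt d\,r\le6C_0\sqrt d\,r$ in the third. In all cases it is at most $12(1+C_0)\sqrt d\,r$, so by (6)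
$$|\partial_tf_i^t(x)|_{\bar g}\le C_0\cdot12(1+C_0)\sqrt d\,r_0<\varepsilon\qquad(x\in P_i,\ t\in[0,1]).\tag{9}$$

**Step 5: extend the cell motions to an isotopy.** Let $\theta_i$ be smooth with compact support in $\operatorname{int}P_i^+$ and $\theta_i=1$ near $P_i$. Define
$$v(t,y)=\sum_i\theta_i\big((f_i^t)^{-1}(y)\big)\,(\partial_tf_i^t)\big((f_i^t)^{-1}(y)\big),$$
the $i$-th term being $0$ off $f_i^t(P_i^+)$. This field is smooth and supported in a compact subset of $R$, namely $\bigcup_i\bigcup_tf_i^t(P_i^+)$. Let $\psi_t$ be its flow from time $0$, so $\psi_0=\mathrm{id}$. If $x\in P_i^+$ and $\theta_i(x)=1$, then at the point $f_i^t(x)$ the $i$-th term equals $\partial_tf_i^t(x)$ and the other terms vanish by disjointness. So $t\mapsto f_i^t(x)$ is an integral curve of $v$, and $\psi_t=f_i^t$ near $P_i$.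

Put $P_R=\bigcup P_i$, so $Q_R=\psi_1(P_R)=\bigcup Q_i$. Property 3 is (9). The measure statements hold by the choices in Steps 2 and 3, and boundaries of finite unions of parallelepipeds are null.

**Step 6: verify that the cells end up nearly isometric to $g_2$.** Let $y=\psi_1(x)\in Q_i$ with $x\in P_i$. Near $x$ the map $\psi_1$ is affine with linear part $A$, so $((\psi_1)_*g_1)(y)=A^{-T}g_1(x)A^{-1}$. By (7) this lies between $e^{-\varepsilon/2}A^{-T}G_1A^{-1}=e^{-\varepsilon/2}G_2$ and $e^{\varepsilon/2}G_2$. Also by (7), $g_2(y)$ lies between $e^{-\varepsilon/2}G_2$ and $e^{\varepsilon/2}G_2$. Combining, $e^{-\varepsilon}g_2(y)\le((\psi_1)_*g_1)(y)\le e^\varepsilon g_2(y)$, which is property 1. $\square$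

## 7. Metrics with the same volume are at distance zero

We prove Proposition 2. The order of choices is essential: first $\varepsilon$, then the isotopy, and only then the shrinking factor $\eta$.

Let $\mu=\operatorname{vol}(g_1)=\operatorname{vol}(g_2)$, let $\varepsilon\in(0,1]$, and take $P,Q,\psi_t$ from Lemma 5. Put $c_\Lambda=\sqrt{d\Lambda}/2$, so that $\operatorname{dist}^{WE}\le c_\Lambda\operatorname{dist}^E$ by (5). By property 3, continuity, and compactness of $[0,1]\times P$, there is an open $W\supset P$ with $|\partial_t\psi_t|_{\bar g}<\varepsilon$ on $[0,1]\times W$. Choose a smooth $\chi:M\to[0,1]$ with $\chi=0$ on $P$ and $\chi=1$ on $M\setminus W$. For $\eta\in(0,1)$ put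
$$a=(1-(1-\eta)\chi)^{4/d},\qquad g_1^\eta=ag_1 .$$
Then $a=1$ on $P$, $a\le1$ everywhere, and $\operatorname{vol}(g_1^\eta)=a^{d/2}\mu=\eta^2\mu$ on $M\setminus W$.

**Step 1: empty the gaps, $g_1\to g_1^\eta$.** Since $\{\chi>0\}\subset M\setminus P$ has $\mu$-measure less than $\varepsilon$, Lemma 4(a) gives
$$\operatorname{dist}^{WE}(g_1,g_1^\eta)\le c_\Lambda\tfrac4{\sqrt d}\sqrt\varepsilon,$$
with no dependence on $\eta$.

**Step 2: transport, $g_1^\eta\to g':=(\psi_1)_*g_1^\eta$.** By Lemma 3, splitting $M$ into $W$ and $M\setminus W$,
$$\operatorname{dist}^{WE}(g_1^\eta,g')\le\sup_t\Big(\int_W\varepsilon^2\mu+\eta^2\int_{M\setminus W}|\partial_t\psi_t|^2_{\bar g}\,\mu\Big)^{1/2}\le\varepsilon\,\mu(M)^{1/2}+\eta\,C_\psi,$$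
where $C_\psi=\sup_t(\int_M|\partial_t\psi_t|_{\bar g}^2\,\mu)^{1/2}$ is finite and does not depend on $\eta$. Now choose $\eta$ with $\eta C_\psi\le\varepsilon$. The uncontrolled speed in the gaps has been paid for.

**Step 3: repair, $g'\to g_2$.** On $Q=\psi_1(P)$ we have $g'=(\psi_1)_*g_1$ because $a=1$ on $P$. So $e^{-\varepsilon}g_2\le g'\le e^\varepsilon g_2$ on the open set $V:=\operatorname{int}Q$. The volumes outside $V$ are small: since $Q$ is closed with $\mu(\partial Q)=0$,
$$\operatorname{vol}(g_2)(M\setminus V)=\mu(M\setminus Q)<\varepsilon,$$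
and since $\psi_1^{-1}(V)=\operatorname{int}P$, $a\le1$ and $\mu(\partial P)=0$,
$$\operatorname{vol}(g')(M\setminus V)=\operatorname{vol}(g_1^\eta)(M\setminus\operatorname{int}P)\le\mu(M\setminus P)<\varepsilon.$$
By outer regularity of these two finite measures there is an open $U\supset M\setminus V$ with $\operatorname{vol}(g_2)(U)<2\varepsilon$ and $\operatorname{vol}(g')(U)<2\varepsilon$. Lemma 4(b), applied to the pair $g_2,g'$, gives
$$\operatorname{dist}^{WE}(g_2,g')\le c_\Lambda C_d\big(\varepsilon\,\mu(M)^{1/2}+2\sqrt{2\varepsilon}\big).$$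

By the triangle inequality, and $\varepsilon\le\sqrt\varepsilon$, we get $\operatorname{dist}^{WE}(g_1,g_2)\le C\sqrt\varepsilon$ with $C$ depending only on $d,\Lambda,\mu(M)$. Letting $\varepsilon\to0$ proves Proposition 2. $\square$

For $d\ge2$ this already settles the question: Section 3 gave $g_1\ne g_2$ with equal volumes, and these have distance $0$.

## 8. Lifting a path of densities to a path of metrics of the same length

We now prove Theorem 1. The inequality $\ge$ is in (5). For $\le$ we take any path of densities from $\operatorname{vol}(g_1)$ to $\operatorname{vol}(g_2)$ and lift it, without lengthening, to a path of metrics starting at $g_1$. It ends at a metric with the right volume, and Proposition 2 finishes.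

Let $\rho_t$ be a piecewise smooth path in $\operatorname{Dens}(M)$ from $\operatorname{vol}(g_1)$ to $\operatorname{vol}(g_2)$.

**Step 1: find an optimal decomposition of $\partial_t\rho_t$.** On each smooth piece let $f_t$ solve
$$-\mathcal L_{\bar\nabla f_t}\rho_t+\Lambda^{-1}f_t\rho_t=\partial_t\rho_t,\tag{10}$$
where $\bar\nabla$ is the $\bar g$-gradient. Writing $\mathcal L_v\rho=\operatorname{div}_\rho(v)\rho$ and dividing by $\rho_t$, this reads $L_tf_t=\partial_t\rho_t/\rho_t$ with $L_t=-\operatorname{div}_{\rho_t}\bar\nabla+\Lambda^{-1}$. The operator $L_t$ is second-order elliptic with smooth coefficients, and its bilinear form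
$$\int_M\big(\bar g(\bar\nabla f,\bar\nabla u)+\Lambda^{-1}fu\big)\rho_t$$
is symmetric and coercive on $H^1$. By Lax–Milgram there is a unique weak solution for every right side in $L^2$, and by elliptic regularity it lies in $H^{s+2}$ when the right side lies in $H^s$. So $L_t:H^{s+2}\to H^s$ is a bounded bijection, hence an isomorphism, for every $s\ge0$. It depends smoothly on $t$ as a bounded operator, so does its inverse, and the right side is smooth in $t$ with values in every $H^s$. Therefore $t\mapsto f_t\in H^{s+2}$ is smooth for every $s$, and by Sobolev embedding $f$ is smooth in $(t,x)$.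

**Step 2: show that $(\bar\nabla f_t,f_t/\Lambda)$ attains the infimum in (2).** By (10) the pair is admissible. Let $(v,\alpha)$ be any admissible pair. Since $\int_M\mathcal L_v(f_t\rho_t)=0$, we have $-\int f_t\mathcal L_v\rho_t=\int\bar g(v,\bar\nabla f_t)\rho_t$, and so
$$\int_M\big(\bar g(v,\bar\nabla f_t)+\alpha f_t\big)\rho_t=\int_Mf_t\,\partial_t\rho_t=\int_M\big(|\bar\nabla f_t|^2_{\bar g}+\Lambda^{-1}f_t^2\big)\rho_t ,$$
where the second equality is the same computation for the pair $(\bar\nabla f_t,f_t/\Lambda)$. The left side is the inner product of $(v,\alpha)$ with $X=(\bar\nabla f_t,f_t/\Lambda)$ in the inner product $\langle(v,\alpha),(w,\beta)\rangle=\int(\bar g(v,w)+\Lambda\alpha\beta)\rho_t$, and the right side is $\langle X,X\rangle$. By Cauchy–Schwarz $\langle X,X\rangle\le\langle(v,\alpha),(v,\alpha)\rangle$.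

**Step 3: lift the path.** Put $v_t=\bar\nabla f_t$ and $\alpha_t=f_t/\Lambda$. On one smooth piece, with time counted from its start, let $\psi_t$ be the flow of $v_t$ with $\psi_0=\mathrm{id}$, and define
$$g_t=(\psi_t)_*\Big(e^{\frac2d\int_0^t\alpha_s\circ\psi_s\,ds}\,g_0\Big).$$
The initial metric is $g_1$ on the first piece, and on each later piece it is the endpoint of the piece before. Then $\psi_t^*g_t=e^{\frac2d\int_0^t\alpha_s\circ\psi_sds}g_0$. Differentiating, $\psi_t^*(\partial_tg_t+\mathcal L_{v_t}g_t)=\frac2d(\alpha_t\circ\psi_t)\,\psi_t^*g_t$, that is,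
$$\partial_tg_t=-\mathcal L_{v_t}g_t+h_t,\qquad h_t=\tfrac2d\alpha_tg_t .$$

**Step 4: check volume and length.** Since $\frac12\operatorname{tr}(g_t^{-1}h_t)=\alpha_t$, formula (4) gives $\partial_t\operatorname{vol}(g_t)=-\mathcal L_{v_t}\operatorname{vol}(g_t)+\alpha_t\operatorname{vol}(g_t)$, the same linear equation as for $\rho_t$. After pulling back by $\psi_t$, both $\operatorname{vol}(g_t)$ and $\rho_t$ solve the pointwise linear ordinary differential equation $\partial_t\omega_t=(\alpha_t\circ\psi_t)\,\omega_t$ with the same initial value. So $\operatorname{vol}(g_t)=\rho_t$, piece by piece. For the cost,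
$$\frac{d\Lambda}4\operatorname{tr}(g_t^{-1}h_tg_t^{-1}h_t)=\frac{d\Lambda}4\cdot\frac{4\alpha_t^2}{d^2}\cdot d=\Lambda\alpha_t^2 .$$
By (3) and Step 2 the $G^{WE}$-length of $g_t$ is at most the $G^{WFR}$-length of $\rho_t$.

**Step 5: correct the endpoint.** The endpoint $g^*$ satisfies $\operatorname{vol}(g^*)=\operatorname{vol}(g_2)$. If $d=1$, then $g^*=g_2$ by Section 3. If $d\ge2$, then $\operatorname{dist}^{WE}(g^*,g_2)=0$ by Proposition 2. In both cases $\operatorname{dist}^{WE}(g_1,g_2)$ is at most the $G^{WFR}$-length of $\rho$. Taking the infimum over $\rho$ gives $\le$, hence the equality in Theorem 1.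

By the fact quoted after (5), $\operatorname{dist}^{WFR}$ of the two volumes vanishes if and only if the volumes agree, so $\operatorname{dist}^{WE}(g_1,g_2)=0$ if and only if $\operatorname{vol}(g_1)=\operatorname{vol}(g_2)$. By Section 3, $\operatorname{vol}$ is injective for $d=1$ and not injective for $d\ge2$, so $\operatorname{dist}^{WE}$ is non-degenerate if and only if $d=1$. $\square$

## 9. Reweighting the trace-free part, and positivity on tangent spaces

One may ask whether a heavier charge for changing the metric at fixed volume would remove the degeneracy. Write $h_0=h-\frac1d\operatorname{tr}(g^{-1}h)\,g$ for the trace-free part. For $\beta>0$ replace the source cost $\frac{d\Lambda}4G^E_g(h,h)$ in (1) by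
$$\int_M\Big(\beta\operatorname{tr}(g^{-1}h_0g^{-1}h_0)+\tfrac\Lambda4(\operatorname{tr}g^{-1}h)^2\Big)\operatorname{vol}(g),\tag{11}$$
and let $\operatorname{dist}^\beta$ be the resulting distance. Since $\operatorname{tr}((g^{-1}h)^2)=\operatorname{tr}((g^{-1}h_0)^2)+\frac1d(\operatorname{tr}g^{-1}h)^2$, the case $\beta=d\Lambda/4$ is $\operatorname{dist}^{WE}$.

**Corollary 6.** For every $\beta\in(0,\infty)$ and $d\ge1$, $\operatorname{dist}^{\beta}(g_1,g_2)=\operatorname{dist}^{WFR}(\operatorname{vol}(g_1),\operatorname{vol}(g_2))$. In particular no choice of weight $\beta<\infty$ makes the distance non-degenerate when $d\ge2$.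

**Proof.** For $\ge$, let $\partial_tg=-\mathcal L_vg+h$ and $\rho=\operatorname{vol}(g)$. By (4), $\dot\rho=-\mathcal L_v\rho+\alpha\rho$ with $\alpha=\frac12\operatorname{tr}(g^{-1}h)$, and (11) is at least $\int\frac\Lambda4(\operatorname{tr}g^{-1}h)^2\operatorname{vol}(g)=\int\Lambda\alpha^2\rho$. So the volumes of a path form a path that is no longer.

For $\le$, use the lift of Section 8. There $h_t=\frac2d\alpha_tg_t$ has trace-free part $0$, so (11) equals $\int\Lambda\alpha_t^2\rho_t$ whatever $\beta$ is, and the lift is still no longer than $\rho$. It ends at $g^*$ with $\operatorname{vol}(g^*)=\operatorname{vol}(g_2)$. If $d=1$, then $g^*=g_2$. If $d\ge2$, note that (11) is at most $\max(1,\frac{4\beta}{d\Lambda})$ times $\frac{d\Lambda}4G^E_g(h,h)$, so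
$$\operatorname{dist}^\beta\le\max\Big(1,\sqrt{\tfrac{4\beta}{d\Lambda}}\Big)\operatorname{dist}^{WE},$$
and $\operatorname{dist}^\beta(g^*,g_2)=0$ by Proposition 2. The last assertion holds because $\operatorname{vol}$ is not injective for $d\ge2$. $\square$

**Remark 7 (the degeneracy is not infinitesimal).** The form $G^{WE}_g$ is positive definite on each tangent space. It is a quadratic form: the cost in (1) is the square of a norm coming from an inner product on pairs $(v,h)$, and $G^{WE}_g$ is the associated quotient under the linear surjection $(v,h)\mapsto-\mathcal L_vg+h$. Choosing nearly optimal pairs for $k_1,k_2$ and using their sum and difference gives $G^{WE}_g(k_1+k_2)+G^{WE}_g(k_1-k_2)\le2G^{WE}_g(k_1)+2G^{WE}_g(k_2)$, where $G^{WE}_g(k)$ abbreviates $G^{WE}_g(k,k)$. Replacing $k_1,k_2$ by their sum and difference gives the opposite inequality, so the parallelogram law holds. If $G^{WE}_g(k,k)=0$, there are smooth $v_n\to0$ and $h_n\to0$ in $L^2$ with $k=-\mathcal L_{v_n}g+h_n$ for all $n$. Since $v\mapsto\mathcal L_vg$ is a first-order differential operator with smooth coefficients,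 integrating by parts against a smooth test tensor shows that the right side tends to $0$ in the sense of distributions, so $k=0$. Thus for $d\ge2$, $G^{WE}$ is a genuine weak Riemannian metric, and its geodesic distance vanishes exactly on the pairs with equal volume density.
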